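\title{Limit $T$-subspaces of the free associative algebra in odd characteristic}

\begin{abstract}
Let $F$ be an infinite field of characteristic $p>2$. A $T$-subspace of the free unitary associative algebra $F\langle X\rangle$ is limit if it is not finitely generated but every larger $T$-subspace is. The space $C(G)$ of central polynomials of the Grassmann algebra and a sequence $R_1,R_2,\dots$ of related spaces are known to be limit. We show that they are the only limit $T$-subspaces if and only if $p=3$. For every $p>2$ they are exactly the limit $T$-subspaces that contain the $T$-ideal $T^{(3)}$ generated by $[x_1,x_2,x_3]$; to prove this we identify $F\langle X\rangle/T^{(3)}$ with an algebra of even differential forms and classify all $T$-subspaces containing $T^{(3)}$. For $p\ge5$ a further limit $T$-subspace comes from traces of generic $2\times2$ matrices.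
\end{abstract}

\section{Introduction}

Let $F$ be a field and let $A=F\langle X\rangle$ be the free unitary associative algebra over $F$ on the set $X=\{x_1,x_2,\dots\}$. An endomorphism $\varphi$ of $A$ is a substitution $x_i\mapsto f_i$ with arbitrary $f_i\in A$. A vector subspace $V\subseteq A$ is a \emph{$T$-subspace} if $\varphi(V)\subseteq V$ for every endomorphism $\varphi$, and a \emph{$T$-ideal} is an ideal of $A$ with the same property. The $T$-subspace generated by a set $S$ is the span of all $\varphi(s)$ with $s\in S$. In this paper \emph{finitely generated} always refers to generation as a $T$-subspace.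

Sets of polynomials that are defined by their values are $T$-subspaces. If $H$ is a unitary $F$-algebra, the polynomials that vanish under every evaluation on $H$ form the $T$-ideal $T(H)$ of identities of $H$, and the polynomials all of whose values lie in the center of $H$ form the $T$-subspace $C(H)$ of \emph{central polynomials}. Another example is the span $[A,A]$ of all commutators $[f,g]=fg-gf$, which is generated by $[x_1,x_2]$.

A $T$-subspace $V$ is \emph{limit} if $V$ is not finitely generated but every $T$-subspace strictly containing $V$ is. Limit $T$-subspaces mark the border of finite generation: by Zorn's lemma every $T$-subspace that is not finitely generated lies in a limit one (Lemma~\ref{lem:zorn}). A complete list of limit $T$-subspaces is therefore a test for finite generation, since a $T$-subspace contained in no member of the list is finitely generated.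

The examples relevant here come from the infinite dimensional unitary Grassmann algebra $G$. It has the basis consisting of $1$ and the monomials $e_{i_1}e_{i_2}\cdots e_{i_k}$ with $i_1<i_2<\dots<i_k$, $k\ge1$, and its multiplication is induced by $e_ie_j=-e_je_i$ for all $i,j$. Put $X_n=\{x_1,\dots,x_n\}$ and $C_n=C(G)\cap F\langle X_n\rangle$. Write $[a,b,c]=[[a,b],c]$. Let $T^{(3)}$ be the $T$-ideal generated by $[x_1,x_2,x_3]$, and for $k\ge1$ let $T^{(3,k)}$ be the $T$-ideal generated by $[x_1,x_2,x_3]$ and $[x_1,x_2][x_3,x_4]\cdots[x_{2k-1},x_{2k}]$. Finally, let $R_k$ be the $T$-subspace generated by $C_{2k}$ and $T^{(3,k+1)}$. For an infinite field $F$ of characteristic $p>2$ it is known that $C(G)$ is a limit $T$-subspace, that each $R_k$ is a limit $T$-subspace, and that $R_k\ne R_l$ for $k\ne l$. The following question was posed by Gon\c{c}alves, Krasilnikov and Sviridova \cite{GKS}.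

\medskip
\noindent\textbf{Problem.} \emph{Let $F$ be an infinite field of characteristic $p>2$. Are $C(G)$ and $R_k$ $(k\ge1)$ the only limit $T$-subspaces of $F\langle X\rangle$?}
\medskip

From now on $F$ is an infinite field of characteristic $p>2$. The answer depends on $p$. By \emph{generic $2\times2$ matrices} we mean matrices $\xi_1,\xi_2,\dots$ whose entries are independent commuting indeterminates over $F$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(i)] If $p=3$, then $C(G)$ and $R_k$ $(k\ge1)$ are the only limit $T$-subspaces of $F\langle X\rangle$.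
\item[(ii)] If $p\ge5$, then there is a limit $T$-subspace of $F\langle X\rangle$ different from $C(G)$ and all $R_k$; it contains every $f$ whose trace on generic $2\times2$ matrices is $0$.
\end{enumerate}
\end{theorem}

Two results valid for all $p>2$ lead to Theorem~\ref{thm:main}. The spaces $C(G)$ and $R_k$ all contain $T^{(3)}$, and above $T^{(3)}$ the list is complete.

\begin{theorem}\label{thm:T3}
A $T$-subspace that contains $T^{(3)}$ and is not finitely generated lies in $C(G)$ or in some $R_k$. The spaces $C(G),R_1,R_2,\dots$ are pairwise distinct, and they are exactly the limit $T$-subspaces containing $T^{(3)}$.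
\end{theorem}

This reproves the known facts quoted above. It follows from an explicit classification of all $T$-subspaces containing $T^{(3)}$ (Proposition~\ref{prop:graded} and Theorem~\ref{thm:class}) and of the finitely generated ones among them (Proposition~\ref{prop:fg}). Any further limit $T$-subspace is tightly constrained in low degree.

\begin{theorem}\label{thm:other}
A limit $T$-subspace $L$ different from $C(G)$ and all $R_k$ satisfies $[A,A]\subseteq L$, $T^{(3)}\not\subseteq L$ and $[x_1,x_2][x_3,x_4]\notin L$.
\end{theorem}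

The full list of limit $T$-subspaces for $p\ge5$ is not determined here.

\subsection*{Where infinite generation comes from}
In the commutative case nothing happens. The $T$-subspaces containing the $T$-ideal generated by $[x_1,x_2]$ correspond to the subspaces of the polynomial ring $F[X]$ closed under substitution. These are $0$, $F$ and $F[x_1^{p^l},x_2^{p^l},\dots]$ for $l\ge0$, and each is generated by one element (Proposition~\ref{prop:stable}). The next step is $A/T^{(3)}$, where commutators are central. This algebra is the space of differential forms of even degree in $x_1,x_2,\dots$ with a deformed product, and $[x_i,x_j]$ becomes $2\,dx_i\,dx_j$. Under this identification $C(G)$ consists of the closed forms and $[A,A]$ of the exact ones. In characteristic $p$ there are closed forms that are not exact, such as $x^{p-1}dx$, and the forms $x^{p^l-1}dx$ for $l=0,1,2,\dots$ generate a strictly increasing chain of subspaces closed under substitution. Every failure of finite generation in this paper comes from chains of this kind.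

\subsection*{Why $p=3$ is special}
The spaces $C(G)$ and $R_k$, and the proofs of Theorems~\ref{thm:T3} and~\ref{thm:other}, are uniform in $p$, so one would guess that the answer to the problem is uniform too. The dependence on $p$ appears in degree four. Let
\begin{equation}\label{eq:P}
P_1=[x_1,x_2][x_3,x_4],\qquad P_2=[x_1,x_3][x_2,x_4],\qquad P_3=[x_1,x_4][x_2,x_3].
\end{equation}
The Jacobi identity gives $P_1-P_2+P_3\in[A,A]$, while $P_1-P_2+P_3\equiv3P_1$ modulo $T^{(3)}$. We shall see that a new limit $T$-subspace $L$ contains a combination of $P_1,P_2,P_3$ that is nonzero modulo $T^{(3)}$. For $p=3$ this combination is not a multiple of $P_1-P_2+P_3$, and it forces $P_1\in L$, which contradicts Theorem~\ref{thm:other}. For $p\ge5$ it may be $P_1-P_2+P_3$ itself, which gives no information. This element is closely related to the standard polynomial $s_4$, an identity of $2\times2$ matrices, and that suggests where to look for a new limit $T$-subspace.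

Sections~\ref{sec:forms}--\ref{sec:class} prove Theorem~\ref{thm:T3}. Section~\ref{sec:other} proves Theorems~\ref{thm:other} and~\ref{thm:main}(i), and Section~\ref{sec:matrices} proves Theorem~\ref{thm:main}(ii).

\section{Generalities on $T$-subspaces}\label{sec:general}

The assumption that $F$ is infinite enters only through the following fact.

\begin{lemma}\label{lem:vand}
Let $V$ be a subspace of an $F$-vector space $N$, let $K\subseteq F$ be an infinite subset, and let $n(t)=\sum_\alpha t^\alpha n_\alpha$ be a polynomial in $t=(t_1,\dots,t_r)$ with coefficients $n_\alpha\in N$. If $n(t)\in V$ for all $t\in K^r$, then all $n_\alpha$ lie in $V$.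
\end{lemma}

\begin{proof}
For a linear functional $\lambda$ on $N$ vanishing on $V$, the polynomial $\sum_\alpha\lambda(n_\alpha)t^\alpha$ over $F$ vanishes on $K^r$, so all $\lambda(n_\alpha)$ are $0$.
\end{proof}

Give $x_i$ the multidegree $\varepsilon_i$, the $i$th unit vector, so that the multidegree of a monomial records how often each variable occurs. Lemma~\ref{lem:vand} applied to the substitutions $x_i\mapsto t_ix_i$ shows that a $T$-subspace contains the multihomogeneous components of its elements.

The ideal $T^{(3)}$ is spanned by the elements $g[f_1,f_2,f_3]h$ with monomials $g,h,f_i$ and $f_i\ne1$. Hence it has no nonzero elements of degree at most $2$, and as a $T$-subspace it is generated by the single polynomial $x_4[x_1,x_2,x_3]x_5$.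

\begin{lemma}\label{lem:zorn}
\begin{enumerate}
\item[(i)] If a finitely generated $T$-subspace $V$ is the union of a nonempty chain of $T$-subspaces, then $V$ is a member of the chain.
\item[(ii)] Every $T$-subspace that is not finitely generated lies in a limit $T$-subspace.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A finite generating set of $V$ lies in one member of the chain. (ii) Let $V$ be not finitely generated, and consider the set of all $T$-subspaces that contain $V$ and are not finitely generated. By (i) it contains the union of each of its nonempty chains, so by Zorn's lemma it has a maximal element $L$. A $T$-subspace strictly containing $L$ contains $V$ and is therefore finitely generated. Thus $L$ is limit.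
\end{proof}

\section{The algebra $A/T^{(3)}$ as even differential forms}\label{sec:forms}

Modulo $T^{(3)}$, products of commutators turn out to be skew-symmetric in all their entries, just like products of differentials. This section makes the analogy exact.

Let $\Omega=F[x_1,x_2,\dots]\otimes\Lambda(dx_1,dx_2,\dots)=\bigoplus_{j\ge0}\Omega^j$ be the algebra of polynomial differential forms. It has the basis of monomials $x^adx_I$, where $x^a=\prod x_i^{a_i}$ and $dx_I=dx_{i_1}\cdots dx_{i_j}$ for $I=\{i_1<\dots<i_j\}$; the space $\Omega^j$ of forms of degree $j$ is spanned by the monomials with $|I|=j$. Forms of even degree are central and forms of odd degree anticommute. The algebra $\Omega$ is free with these properties: an algebra map $\Omega\to\Omega$ can be defined by sending the $x_i$ to arbitrary even forms and the $dx_i$ to arbitrary odd forms. The differential $d(h\,dx_I)=\sum_i(\partial h/\partial x_i)\,dx_i\,dx_I$ satisfies $d^2=0$ and $d(\eta\omega)=d\eta\,\omega+(-1)^j\eta\,d\omega$ for $\eta\in\Omega^j$. Both $x_i$ and $dx_i$ are given the multidegree $\varepsilon_i$,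 so that $d$ preserves multidegrees.

Let $Z=\ker d$ be the space of \emph{closed} forms and $B=d\Omega$ the space of \emph{exact} forms, and put $Z^j=Z\cap\Omega^j$, $B^j=B\cap\Omega^j$; in particular $B^0=0$. The space $Z$ is a subalgebra, and $B$ is an ideal of $Z$, because $d\eta\cdot z=d(\eta z)$ for $z\in Z$. Let $\Omega^{\mathrm{ev}}=\bigoplus_i\Omega^{2i}$ and $\Omega^{\ge2k}=\bigoplus_{i\ge k}\Omega^{2i}$.

On $\Omega^{\mathrm{ev}}$ define
\[
a*b=ab+da\,db .
\]
Both $(a*b)*c$ and $a*(b*c)$ equal $abc+da\,db\,c+da\,b\,dc+a\,db\,dc$, so $*$ is associative, with unit $1$. Two rules will be used constantly: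
\begin{equation}\label{eq:rules}
a*b-b*a=2\,da\,db,\qquad a*z=z*a=az\quad\text{for closed } z .
\end{equation}
Since $da\,db$ is closed, triple commutators vanish in $(\Omega^{\mathrm{ev}},*)$. Let $\pi\colon A\to(\Omega^{\mathrm{ev}},*)$ be the homomorphism with $\pi(x_i)=x_i$. It preserves multidegrees, and the degree $0$ component of $\pi(f)$ is the image $\bar f$ of $f$ in the commutative ring $F[X]=\Omega^0$. For example, $\pi(x_1^n)=x_1^n$, $\pi(x_1x_2)=x_1x_2+dx_1dx_2$ and $\pi(x_2x_1)=x_1x_2-dx_1dx_2$. By \eqref{eq:rules}, for every $f\in A$,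
\begin{equation}\label{eq:picomm}
\pi\bigl(f\,[x_{i_1},x_{i_2}]\cdots[x_{i_{2m-1}},x_{i_{2m}}]\bigr)=2^m\,\pi(f)\,dx_{i_1}\cdots dx_{i_{2m}} .
\end{equation}

\begin{proposition}\label{prop:pi}
We have $\ker\pi=T^{(3)}$, and $\pi(F\langle X_n\rangle)$ is the space of all even forms in $x_1,\dots,x_n$. In particular $\pi$ is onto.
\end{proposition}

\begin{proof}
Since triple commutators vanish for $*$, we have $T^{(3)}\subseteq\ker\pi$. Modulo $T^{(3)}$ commutators are central, and from $[y_1y_2,y_3]=y_1[y_2,y_3]+[y_1,y_3]y_2$ we get
\[
0\equiv[y_1y_2,y_3,y_4]\equiv[y_1,y_4][y_2,y_3]+[y_1,y_3][y_2,y_4]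
\]
for all $y_i\in A$. So a product of commutators changes sign when the two entries of one factor, or the second entries of two different factors, are interchanged. These transpositions generate all permutations of the entries. Hence the product is skew-symmetric in all entries, and it vanishes if two entries coincide, because $p\ne2$. Sorting monomials with $x_jx_i=x_ix_j+[x_j,x_i]$, we see that $F\langle X_n\rangle$ is spanned modulo $T^{(3)}$ by the elements
\[
x_1^{a_1}\cdots x_n^{a_n}[x_{i_1},x_{i_2}]\cdots[x_{i_{2m-1}},x_{i_{2m}}],\qquad i_1<\dots<i_{2m}\le n .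
\]
By \eqref{eq:picomm}, the image of this element is $2^mx^adx_I$ plus forms of higher degree in $x_1,\dots,x_n$. Each multihomogeneous component of $\Omega^{\mathrm{ev}}$ is finite dimensional, and in it the images are related to the monomial basis by a triangular matrix with diagonal entries $2^m\ne0$. So the images form a basis of the even forms in $x_1,\dots,x_n$. This proves the second claim, and their linear independence gives $\ker\pi\subseteq T^{(3)}$.
\end{proof}

Next we transport endomorphisms. For even forms $h_1,h_2,\dots$ let $\Phi\colon\Omega\to\Omega$ be the algebra map with $x_i\mapsto h_i$, $dx_i\mapsto dh_i$. We call $\Phi$ a \emph{substitution}, and a \emph{polynomial substitution} if all $h_i$ lie in $\Omega^0$. With $\Phi$ we associate the polynomial substitution $\Phi^0\colon x_i\mapsto g_i$, where $g_i$ is the degree $0$ component of $h_i$. Polynomial substitutions preserve the degree of forms, and for $\omega\in\Omega^j$ the form $\Phi(\omega)$ is $\Phi^0(\omega)$ plus forms of degree greater than $j$. The maps $d\Phi$ and $\Phi d$ agree on the generators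 $x_i,dx_i$ and obey the same product rule, so $d\Phi=\Phi d$. Hence $\Phi$ preserves $Z$, $B$ and the product $*$. A \emph{$T$-subspace of $\Omega^{\mathrm{ev}}$} is a subspace closed under all substitutions; as in $A$, it contains the multihomogeneous components of its elements, and Lemma~\ref{lem:zorn}(i) holds with the same proof.

\begin{lemma}\label{lem:subst}
If $V$ is a $T$-subspace of $A$, then $\pi(V)$ is a $T$-subspace of $\Omega^{\mathrm{ev}}$. The map $V\mapsto\pi(V)$ is an inclusion preserving bijection from the $T$-subspaces of $A$ containing $T^{(3)}$ onto the $T$-subspaces of $\Omega^{\mathrm{ev}}$, and such a $V$ is finitely generated if and only if $\pi(V)$ is.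
\end{lemma}

\begin{proof}
If $\varphi(x_i)=f_i$ and $\Phi$ is the substitution $x_i\mapsto\pi(f_i)$, then $\pi\varphi=\Phi\pi$, since both sides are homomorphisms $A\to(\Omega^{\mathrm{ev}},*)$ that agree on the $x_i$. As $\pi$ is onto, every substitution arises in this way. This gives the first two claims, and it shows that images of generators of $V$ generate $\pi(V)$. Conversely, if $V\supseteq T^{(3)}$ and $\pi(f_1),\dots,\pi(f_r)$ generate $\pi(V)$ with $f_i\in V$, then $f_1,\dots,f_r$ and $x_4[x_1,x_2,x_3]x_5$ generate $V$.
\end{proof}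

\section{Forms of fixed degree in characteristic $p$}\label{sec:cartier}

A general substitution mixes forms of different degrees. We first solve the simpler problem in which only polynomial substitutions are allowed and the degree is fixed. Call a subspace $U\subseteq\Omega^j$ \emph{stable} if it is closed under all polynomial substitutions. A stable subspace contains the multihomogeneous components of its elements. We allow odd $j$, since $j=1$ shows the mechanism best and $j=3$ is needed in Section~\ref{sec:matrices}.

\begin{example}\label{ex:onevar}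
Let $j=1$ and $x=x_1$. Every form $x^{n-1}dx$ is closed, and it is exact if and only if $p\nmid n$, because $d(x^n)=nx^{n-1}dx$. Substitution in $dx$ gives exact forms only, so $x^{p-1}dx$ is not in the stable subspace generated by $dx$. Can $x^{p^2-1}dx$ be reached from $x^{p-1}dx$? It suffices to try substitutions $x\mapsto g\in F[x]$, because the other variables can be set to $0$. For $g=cx^n$ we obtain $c^pn\,x^{np-1}dx$, which is $0$ when $p\mid n$. Sums do not help, because $g\mapsto g^{p-1}dg$ is additive modulo exact forms; for $p=3$,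
\[
(g+h)^2d(g+h)-g^2dg-h^2dh=(2gh+h^2)\,dg+(g^2+2gh)\,dh=d(g^2h+gh^2),
\]
and Lemma~\ref{lem:additive} gives the general case. So $g^{p-1}dg$ is a combination of forms $x^{n-1}dx$ with $p^2\nmid n$, and $x^{p^2-1}dx$ is not reached. Notice that $g^{p-1}dg$ behaves modulo exact forms as $dg$ does, with all multidegrees multiplied by $p$. This self-similarity lets the argument repeat, and the map $\gamma$ below expresses it.
\end{example}

Let $\gamma\colon\Omega\to Z$ be the $F$-algebra map with $x_i\mapsto x_i^p$, $dx_i\mapsto x_i^{p-1}dx_i$; thus $\gamma(x^adx_I)=x^{pa}\prod_{s\in I}x_s^{p-1}dx_s$. It maps distinct monomials to distinct monomials, so it is injective. It preserves the degree of forms and multiplies multidegrees by $p$. We say that $q$ divides a multidegree $a$ if $q$ divides every $a_i$.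

\begin{lemma}[Cartier decomposition]\label{lem:cartier}
A closed multihomogeneous form whose multidegree is not divisible by $p$ is exact, and $Z^j=B^j\oplus\gamma(\Omega^j)$ for all $j\ge0$.
\end{lemma}

\begin{proof}
Let $\Omega_a$ be the component of multidegree $a$. Suppose $p\nmid a_i$. Let $\iota$ be the odd derivation of $\Omega$ with $\iota(x_s)=0$ for all $s$, $\iota(dx_i)=x_i$ and $\iota(dx_s)=0$ for $s\ne i$. Then $d\iota+\iota d$ is a derivation that fixes $x_i$ and $dx_i$ and kills the other generators, so it is multiplication by $a_i$ on $\Omega_a$. A closed $\omega\in\Omega_a$ thus equals $d(a_i^{-1}\iota\omega)$.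

Suppose $a=pa'$. The monomials in $\Omega_a$ are the $x^{a-\varepsilon_I}dx_I$ with $\varepsilon_I=\sum_{s\in I}\varepsilon_s$ and $a_s\ge1$ for $s\in I$, and $x^{a-\varepsilon_I}dx_I=\gamma(x^{a'-\varepsilon_I}dx_I)$. Hence $\Omega_a=\gamma(\Omega_{a'})\subseteq Z$ and $B\cap\Omega_a=d\Omega_a=0$. So $Z$ coincides with $B$ in the multidegrees not divisible by $p$, where $\gamma(\Omega)$ is zero, and with $\gamma(\Omega)$ in the others, where $B$ is zero.
\end{proof}

\begin{lemma}\label{lem:additive}
For even forms $g,h$ we have $(g+h)^p=g^p+h^p$ and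
\[
(g+h)^{p-1}d(g+h)\equiv g^{p-1}dg+h^{p-1}dh\pmod B .
\]
If $u$ is an even form without degree $0$ component, then $u^p=0$ and $u^{p-1}du\in B$.
\end{lemma}

\begin{proof}
The first formula holds because even forms commute. Let $Q(s,t)\in\mathbb Z[s,t]$ be defined by $pQ=(s+t)^p-s^p-t^p$. Differentiating and canceling $p$ over $\mathbb Z$ gives $\partial Q/\partial s=(s+t)^{p-1}-s^{p-1}$ and $\partial Q/\partial t=(s+t)^{p-1}-t^{p-1}$. Therefore the difference of the two sides of the congruence is $d\,Q(g,h)$. For the last claim write $u=\sum u_m$, where each $u_m$ is a scalar multiple of a monomial $x^adx_I$ with $I\ne\emptyset$. Both $u_m$ and $du_m$ are multiples of $dx_I$, so $u_m^2=0$ and $u_mdu_m=0$. By additivity, $u^p=0$ and $u^{p-1}du\equiv\sum u_m^{p-1}du_m=0$.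
\end{proof}

The map $\gamma$ is $F$-linear, whereas $g\mapsto g^p$ raises coefficients to the $p$th power. To reconcile the two, let $g^\sigma$ be the polynomial obtained from $g\in F[X]$ by raising its coefficients to the $p$th power, and for a polynomial substitution $\Phi\colon x_i\mapsto g_i$ let $\Phi^\sigma$ be the substitution $x_i\mapsto g_i^\sigma$.

\begin{lemma}\label{lem:gamma}
For every polynomial substitution $\Phi$ and every $\omega\in\Omega$ we have $\Phi(\gamma(\omega))\equiv\gamma(\Phi^\sigma(\omega))\pmod B$.
\end{lemma}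

\begin{proof}
Both $\Phi\gamma$ and $\gamma\Phi^\sigma$ are algebra maps $\Omega\to Z$, and $B$ is an ideal of $Z$, so it suffices to compare them on $x_i$ and $dx_i$. Let $g=g_i=\sum c_\alpha x^\alpha$. Then $g^p=\sum c_\alpha^px^{p\alpha}=\gamma(g^\sigma)$. Moreover
\[
(x^\alpha)^{p-1}d(x^\alpha)=\sum_s\alpha_s\,x^{p\alpha-\varepsilon_s}dx_s=\gamma\bigl(d(x^\alpha)\bigr),
\]
so Lemma~\ref{lem:additive} gives $g^{p-1}dg\equiv\sum c_\alpha^p(x^\alpha)^{p-1}d(x^\alpha)=\gamma(dg^\sigma)$.
\end{proof}

For a subspace $U\subseteq\Omega^j$ put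
\[
\kappa(U)=B^j+\gamma(U).
\]
The next lemma says that the stable subspaces between $B^j$ and $Z^j$ form a copy of the set of all stable subspaces of $\Omega^j$.

\begin{lemma}\label{lem:kappa}
\begin{enumerate}
\item[(i)] If $U$ is stable, then $\kappa(U)$ is stable.
\item[(ii)] If $U$ is stable and $B^j\subseteq U\subseteq Z^j$, then $U=\kappa(U')$ for a stable $U'\subseteq\Omega^j$.
\item[(iii)] $\gamma(\omega)\in\kappa(U)$ if and only if $\omega\in U$. Hence $\kappa(U)\subseteq\kappa(U_1)$ if and only if $U\subseteq U_1$.
\item[(iv)] $\kappa^i(U)=\kappa^i(0)+\gamma^i(U)$ for all $i\ge0$.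
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Polynomial substitutions preserve $B^j$, and they map $\gamma(U)$ into $B^j+\gamma(U)$ by Lemma~\ref{lem:gamma}.

(ii) Let $U'=\{\omega\in\Omega^j:\gamma(\omega)\in U\}$. From $B^j\subseteq U\subseteq B^j\oplus\gamma(\Omega^j)$ we get $U=\kappa(U')$. For $\omega\in U'$, Lemma~\ref{lem:gamma} gives $\gamma(\Phi^\sigma\omega)\in\Phi(U)+B^j\subseteq U$. So $U'$ is closed under the substitutions whose coefficients lie in $F^p=\{c^p:c\in F\}$. Since $F$ need not be perfect, one more step is required. The result of substituting finite sums $x_i\mapsto\sum_\alpha t_{i\alpha}x^\alpha$ in $\omega$ is a polynomial in finitely many $t_{i\alpha}$ with coefficients in $\Omega^j$, and its values at points with coordinates in the infinite set $F^p$ lie in $U'$. By Lemma~\ref{lem:vand} its coefficients lie in $U'$, hence so do its values at all points with coordinates in $F$.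

(iii) If $\gamma(\omega)=b+\gamma(u)$ with $b\in B^j$, $u\in U$, then $\gamma(\omega-u)\in B^j\cap\gamma(\Omega^j)=0$, so $\omega=u$. If $\kappa(U)\subseteq\kappa(U_1)$ and $\omega\in U$, then $\gamma(\omega)\in\kappa(U_1)$, so $\omega\in U_1$.

(iv) By induction, $\kappa^{i+1}(U)=B^j+\gamma(\kappa^i(0))+\gamma^{i+1}(U)=\kappa^{i+1}(0)+\gamma^{i+1}(U)$.
\end{proof}

Applying $\kappa$ repeatedly to the two trivial stable subspaces, we define in each degree $j$
\[
B_l=\kappa^l(0),\qquad Z_l=\kappa^l(\Omega^j)\quad(l\ge0),\qquad B_\infty=\bigcup_lB_l .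
\]
We write $B_l^j$, $Z_l^j$ when the degree needs to be shown. Thus $B_0=0$, $B_1=B^j$, $Z_0=\Omega^j$ and $Z_1=Z^j$. We have $B_l\subseteq Z_m$ for all $l,m$, by induction on $l$: for $m\ge1$, $B_{l+1}=\kappa(B_l)\subseteq\kappa(Z_{m-1})=Z_m$. Let $j\ge1$. Then $dx_1\cdots dx_j\in B_1\setminus B_0$ and $x_{j+1}dx_1\cdots dx_j\in Z_0\setminus Z_1$. Since $\gamma^l(dx_s)=x_s^{p^l-1}dx_s$, Lemma~\ref{lem:kappa}(iii) gives
\begin{align}
\beta_l&=\gamma^{l-1}(dx_1\cdots dx_j)=\prod_{s=1}^jx_s^{p^{l-1}-1}dx_s\ \in B_l\setminus B_{l-1}&&(l\ge1),\label{eq:beta}\\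
\zeta_l&=\gamma^l(x_{j+1}dx_1\cdots dx_j)=x_{j+1}^{p^l}\prod_{s=1}^jx_s^{p^l-1}dx_s\ \in Z_l\setminus Z_{l+1}&&(l\ge0),\label{eq:zeta}
\end{align}
and
\begin{equation}\label{eq:chain}
0\subsetneq B_1\subsetneq B_2\subsetneq\dots\subsetneq B_\infty\subsetneq\dots\subsetneq Z_2\subsetneq Z_1\subsetneq Z_0=\Omega^j .
\end{equation}
In particular $\zeta_l\notin B_\infty$, because $B_\infty\subseteq Z_{l+1}$. For $j=0$ all $B_l$ are zero, $Z_l=F[X^{p^l}]:=F[x_1^{p^l},x_2^{p^l},\dots]$, and \eqref{eq:zeta} holds with $\zeta_l=x_1^{p^l}$.

To apply Lemma~\ref{lem:kappa}(ii) to an arbitrary stable subspace we must know that it lies between $B^j$ and $Z^j$ unless it is trivial. Here we use the substitutions $x_i\mapsto x_i+1$, which are available because $A$ has a unit.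

\begin{lemma}\label{lem:extreme}
Let $U\subseteq\Omega^j$ be stable.
\begin{enumerate}
\item[(i)] If $j\ge1$ and $U\ne0$, then $B^j\subseteq U$.
\item[(ii)] If $U\not\subseteq Z^j$, then $U=\Omega^j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Define the divided derivatives by $\partial_i^{(m)}(x^adx_I)=\binom{a_i}{m}x^{a-m\varepsilon_i}dx_I$. If $u$ has multidegree $a$, then $\partial_i^{(m)}u$ is the component of multidegree $a-m\varepsilon_i$ of the form obtained from $u$ by $x_i\mapsto x_i+1$. Hence $U$ is closed under $\partial_i^{(m)}$, and $\partial_i^{(m)}$ commutes with $d$. A form killed by all $\partial_i^{(m)}$ with $m\ge1$ has constant coefficients: if the largest power of $x_i$ in its coefficients were $x_i^m$ with $m\ge1$, then $\partial_i^{(m)}$ would not kill it. A multihomogeneous form with constant coefficients is $c\,dx_I$.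

(i) A nonzero multihomogeneous $u\in U$ of least total degree is killed by all $\partial_i^{(m)}$, $m\ge1$, so $u=c\,dx_I$. Thus $U$ contains all $dg_1\cdots dg_j=d(g_1dg_2\cdots dg_j)$, and these span $B^j$.

(ii) Let $u\in U$ be multihomogeneous, not closed, and of least total degree with these properties. Then $\partial_i^{(m)}du=d\,\partial_i^{(m)}u=0$ for $m\ge1$. After renaming variables, $du=c\,dx_1\cdots dx_{j+1}$ with $c\ne0$, and $u$ has multidegree $\varepsilon_1+\dots+\varepsilon_{j+1}$. The form $u-(-1)^jc\,x_{j+1}dx_1\cdots dx_j$ is closed of the same multidegree, so it is exact by Lemma~\ref{lem:cartier}. It lies in $U$ by (i) if $j\ge1$, and it is $0$ if $j=0$. Hence $x_{j+1}dx_1\cdots dx_j\in U$, so $U$ contains all $g_0dg_1\cdots dg_j$, and these span $\Omega^j$.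
\end{proof}

\begin{proposition}\label{prop:stable}
For $j\ge1$ the stable subspaces of $\Omega^j$ are $0$, $B_l$ $(1\le l<\infty)$, $B_\infty$ and $Z_l$ $(l\ge0)$. As stable subspaces, $B_l$ is generated by $\beta_l$ and $Z_l$ by $\zeta_l$, while $B_\infty$ is not generated by a finite set. The stable subspaces of $\Omega^0$ are $0$, $F$ and $Z_l=F[X^{p^l}]$ $(l\ge0)$, generated by $0$, $1$ and $\zeta_l=x_1^{p^l}$.
\end{proposition}

\begin{proof}
The listed spaces are stable by Lemma~\ref{lem:kappa}(i). Let $U$ be stable and $j\ge1$. Put $U^{(0)}=U$, and as long as $0\ne U^{(i)}\subseteq Z^j$ write $U^{(i)}=\kappa(U^{(i+1)})$ with $U^{(i+1)}$ stable; this is possible by Lemmas~\ref{lem:extreme}(i) and~\ref{lem:kappa}(ii). If the process stops at $U^{(l)}=0$, then $U=B_l$. If it stops at $U^{(l)}\not\subseteq Z^j$, then $U^{(l)}=\Omega^j$ by Lemma~\ref{lem:extreme}(ii), and $U=Z_l$. If it never stops, then $U=B_i+\gamma^i(U^{(i)})$ for all $i$ by Lemma~\ref{lem:kappa}(iv), so $U\supseteq B_\infty$. Let $u\in U$ be multihomogeneous of multidegree $a$. Then $a\ne0$ since $j\ge1$,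 so $p^i\nmid a$ for some $i$. All multidegrees occurring in $\gamma^i(U^{(i)})$ are divisible by $p^i$, so $u\in B_i$. Thus $U=B_\infty$.

Let $j=0$ and $U\not\subseteq F$. If $U\subseteq Z^0=F[X^p]$, then $U=\kappa(U')=\gamma(U')$ with $U'\not\subseteq F$ stable, and the least degree of a nonconstant homogeneous element of $U'$ is that of $U$ divided by $p$. So the process stops at a stable subspace not contained in $Z^0$, which is $\Omega^0$, and $U=Z_l$ for some $l$.

The stable subspaces therefore form a chain. The one generated by $\beta_l$ lies in $B_l$ but not in $B_{l-1}$, so it is $B_l$. The one generated by $\zeta_l$ lies in $Z_l$ but not in $Z_{l+1}$, so it is $Z_l$. A finite subset of $B_\infty$ lies in some $B_l\ne B_\infty$.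
\end{proof}

\section{The $T$-subspaces containing $T^{(3)}$}\label{sec:class}

To pass from stable subspaces to $T$-subspaces of $\Omega^{\mathrm{ev}}$ we need to split a $T$-subspace by the degree of forms. This grading is not induced by rescaling the variables, so Lemma~\ref{lem:vand} does not give it directly. What helps is that the generators $\beta_l,\zeta_l\in\Omega^j$ involve at most $j+1$ variables, too few to support a form of degree $j+2$.

\begin{proposition}\label{prop:graded}
Every $T$-subspace $W$ of $\Omega^{\mathrm{ev}}$ is graded: $W=\bigoplus_i(W\cap\Omega^{2i})$.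
\end{proposition}

\begin{proof}
Let $u\in W$ have lowest nonzero component $u_{2i}\in\Omega^{2i}$. It suffices to show $u_{2i}\in W$; then one repeats the argument with $u-u_{2i}$. The stable subspace generated by $u_{2i}$ is nonzero and is not $B_\infty$. By Proposition~\ref{prop:stable} it is also generated by a form $\omega$ equal to some $\beta_l$, $\zeta_l$ or $1$, which is multihomogeneous in at most $2i+1$ variables. Write $\omega=\sum c_m\Phi_m(u_{2i})$ with polynomial substitutions $\Phi_m$. Then $u'=\sum c_m\Phi_m(u)\in W$ equals $\omega$ plus an element of $\Omega^{\ge2i+2}$. The component of $u'$ of the multidegree of $\omega$ involves at most $2i+1$ variables, so it has no part in $\Omega^{\ge2i+2}$ and equals $\omega$. Thus $\omega\in W$, and $u_{2i}$ is a combination of polynomial substitutions of $\omega$.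
\end{proof}

So a $T$-subspace is a sequence $W=(U_0,U_1,U_2,\dots)$ with $U_i=W\cap\Omega^{2i}$; we say that $U_i$ stands in \emph{place} $i$ and that it is \emph{full} if $U_i=\Omega^{2i}$. It remains to find how the places interact, that is, what a general substitution adds to a polynomial one. On closed forms it adds very little.

\begin{lemma}\label{lem:closed}
Let $\Phi$ be a substitution. If $\omega$ is closed, then $\Phi(\omega)-\Phi^0(\omega)\in B$. If $\omega\in F[X^p]$, then $\Phi(\omega)=\Phi^0(\omega)$.
\end{lemma}

\begin{proof}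
Let $\Phi(x_i)=h_i=g_i+u_i$, with $g_i$ the degree $0$ component. Lemma~\ref{lem:additive} gives $h_i^p=g_i^p$ and $h_i^{p-1}dh_i\equiv g_i^{p-1}dg_i\pmod B$. The first equality proves the second claim. Both relations together show that the algebra maps $\Phi\gamma,\Phi^0\gamma\colon\Omega\to Z$ agree modulo the ideal $B$ on generators, hence everywhere. Since $\Phi$ and $\Phi^0$ preserve $B$ and $Z=B\oplus\gamma(\Omega)$, the first claim follows.
\end{proof}

\begin{theorem}\label{thm:class}
Let $U_i\subseteq\Omega^{2i}$ be subspaces. Then $\bigoplus_iU_i$ is a $T$-subspace of $\Omega^{\mathrm{ev}}$ if and only if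
\begin{enumerate}
\item[(i)] each $U_i$ is stable;
\item[(ii)] if $U_i$ is full, then $U_j$ is full for all $j>i$;
\item[(iii)] if $i\ge1$ and $U_i\ne0$, then $U_j\ne0$ for all $j>i$.
\end{enumerate}
\end{theorem}

\begin{proof}
Let $W=\bigoplus U_i$ be a $T$-subspace. Condition (i) holds because polynomial substitutions preserve degree. For (ii), substitute $x_{2i+1}\mapsto x_{2j+1}dx_{2i+1}\cdots dx_{2j}$ in $x_{2i+1}dx_1\cdots dx_{2i}\in U_i$ and fix the other variables; the result is $\zeta_0\in\Omega^{2j}$, which generates $\Omega^{2j}$. For (iii), we have $dx_1\cdots dx_{2i}\in U_i$ by Lemma~\ref{lem:extreme}(i), and the substitution $x_1\mapsto x_1dx_{2i+1}\cdots dx_{2j}$ turns it into $dx_1\cdots dx_{2j}\ne0$.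

Conversely, assume (i)--(iii), let $0\ne\omega\in U_i$, and let $\Phi$ be a substitution. If $U_i$ is full, then $\Phi(\omega)\in\Omega^{\ge2i}\subseteq W$ by (ii). Otherwise $\omega$ is closed by Lemma~\ref{lem:extreme}(ii). Then $\Phi^0(\omega)\in U_i$, and $\Phi(\omega)-\Phi^0(\omega)$ is an exact form in $\Omega^{\ge2i+2}$ by Lemma~\ref{lem:closed}. For $i\ge1$ it lies in $\bigoplus_{j>i}B^{2j}\subseteq W$ by (iii) and Lemma~\ref{lem:extreme}(i). For $i=0$ it is $0$, since $\omega\in Z^0=F[X^p]$.
\end{proof}

The restriction $i\ge1$ in (iii) is needed: by the theorem, $(F[X^p],0,0,\dots)$ is a $T$-subspace. With Proposition~\ref{prop:stable} and Lemma~\ref{lem:subst}, the theorem lists all $T$-subspaces of $A$ containing $T^{(3)}$. Finite generation can fail in two ways: inside one place, through the chain $B_1\subsetneq B_2\subsetneq\cdots$, or across infinitely many places, because Theorem~\ref{thm:class} forces only exact forms in the later places unless some place is full.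

\begin{proposition}\label{prop:fg}
A $T$-subspace $W=(U_0,U_1,\dots)$ of $\Omega^{\mathrm{ev}}$ is finitely generated if and only if no $U_i$ with $i\ge1$ equals $B_\infty$ and one of the following holds: $U_i=0$ for all $i\ge1$; some $U_k$ is full; $U_i=B^{2i}$ for all large $i$.
\end{proposition}

\begin{proof}
Suppose the condition holds. Each $U_i$ is generated by one element as a stable subspace, so only the tail of the sequence matters. In the first case there is no tail. In the second case the $T$-subspace generated by $\zeta_0\in\Omega^{2k}$ is full in place $k$, so it contains $\Omega^{\ge2k}$ by Theorem~\ref{thm:class}(ii). In the third case let $U_i=B^{2i}$ for $i\ge k\ge1$. The $T$-subspace generated by $dx_1\cdots dx_{2k}$ is nonzero in all places $i\ge k$ by Theorem~\ref{thm:class}(iii), so it contains all these $B^{2i}$ by Lemma~\ref{lem:extreme}(i).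

Conversely, let $W$ be finitely generated. If $U_i=B_\infty$ with $i\ge1$, then no earlier place is full, and replacing $U_i$ by $B_l$ for $l=1,2,\dots$ preserves conditions (i)--(iii) of Theorem~\ref{thm:class}. This gives a chain of $T$-subspaces different from $W$ with union $W$, contrary to Lemma~\ref{lem:zorn}(i). Now suppose that no place is full. For $N=0,1,\dots$ replace every nonzero $U_j$ with $j>N$ by $B^{2j}$. We obtain a chain of $T$-subspaces with union $W$, so $W$ is a member of it, and $U_j\in\{0,B^{2j}\}$ for all $j>N$, for some $N$. By Theorem~\ref{thm:class}(iii), either $U_j=0$ for all $j\ge1$ or $U_j=B^{2j}$ for all large $j$.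
\end{proof}

We now translate the spaces of the introduction.

\begin{proposition}\label{prop:dict}
We have $T(G)=T^{(3)}$. The spaces $C(G)$, $T^{(3,k)}$ and $R_k$ contain $T^{(3)}$, and
\[
\begin{array}{lcl}
\pi([A,A])&=&(0,B_1,B_1,\dots),\\[2pt]
\pi(C(G))&=&(Z_1,Z_1,Z_1,\dots),\\[2pt]
\pi(T^{(3,k)})&=&(0,\dots,0,\Omega^{2k},\Omega^{2k+2},\dots)=\Omega^{\ge2k},\\[2pt]
\pi(R_k)&=&(Z_1,\dots,Z_1,B_\infty,\Omega^{2k+2},\Omega^{2k+4},\dots)\quad\text{with $B_\infty$ in place $k$.}
\end{array}
\]
\end{proposition}

\begin{proof}
\emph{The identities of $G$.} Elements of even degree in the $e_i$ are central in $G$, and $[g,h]=2g_1h_1$ has even degree, where $g_1,h_1$ are the odd parts. So $T^{(3)}\subseteq T(G)\subseteq C(G)$. Suppose $\pi(T(G))=(U_0,U_1,\dots)\ne0$. If $U_0\ne0$, then $1\in U_0$ by Proposition~\ref{prop:stable}, so $1\in T(G)$, which is absurd. If $U_i\ne0$ with $i\ge1$, then $dx_1\cdots dx_{2i}\in U_i$, so $[x_1,x_2]\cdots[x_{2i-1},x_{2i}]\in T(G)$ by \eqref{eq:picomm}; but its value at $e_1,\dots,e_{2i}$ is $2^ie_1\cdots e_{2i}\ne0$.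

\emph{Commutators.} By \eqref{eq:rules}, $\pi([A,A])$ is spanned by the exact forms $da\,db$ with $a,b$ even. Every exact even form is a combination of these: if $I=I'\cup\{i\}$ has odd size, then $d(x^adx_I)=\pm\,d(x^adx_{I'})\,dx_i$.

\emph{Central polynomials.} Let $x_n$ be a variable not occurring in $f$. Then $f\in C(G)$ if and only if $[f,x_n]\in T(G)=\ker\pi$, that is, $2\,d\pi(f)\,dx_n=0$. As $x_n$ does not occur in $\pi(f)$, this means $d\pi(f)=0$.

\emph{The ideals $T^{(3,k)}$.} The space $\Omega^{\ge2k}$ is an ideal for $*$, is closed under substitutions, and contains the images of both generators of $T^{(3,k)}$. So $\pi(T^{(3,k)})\subseteq\Omega^{\ge2k}$. Conversely, $\pi(x_{2k+1}[x_1,x_2]\cdots[x_{2k-1},x_{2k}])=2^k\zeta_0$, and $\zeta_0\in\Omega^{2k}$ generates the $T$-subspace $\Omega^{\ge2k}$.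

\emph{The spaces $R_k$.} The displayed sequence is a $T$-subspace $W_k$ by Theorem~\ref{thm:class}. By Proposition~\ref{prop:pi} and the description of $C(G)$, the space $\pi(C_{2k})$ consists of the closed even forms in $x_1,\dots,x_{2k}$. Their components of degree less than $2k$ lie in $Z_1$. Their components of degree $2k$ are combinations of monomials $\omega=x^adx_1\cdots dx_{2k}$ in $x_1,\dots,x_{2k}$. If $p^i$ is the largest power of $p$ dividing the multidegree of $\omega$, then $\omega=\gamma^i(\omega')$ with $\omega'=x^{a'}dx_1\cdots dx_{2k}$. The form $\omega'$ is closed, being of top degree in its variables, and its multidegree is not divisible by $p$. So $\omega'\in B_1$ and $\omega\in B_{i+1}$. Hence $\pi(R_k)\subseteq W_k$. Conversely, $\pi(C_{2k})$ contains $\zeta_1\in\Omega^{2i}$ for $i<k$, which involves $2i+1<2k$ variables, and all $\beta_l\in\Omega^{2k}$, which involve $2k$ variables. These forms and $\pi(T^{(3,k+1)})=\Omega^{\ge2k+2}$ generate $W_k$.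
\end{proof}

\begin{example}\label{ex:R1}
We have $\pi(x_1^p)=\zeta_1\in\Omega^0$, and $\pi(x_1^{p^l-1}[x_1,x_2]x_2^{p^l-1})=2\beta_{l+1}\in\Omega^2$ by \eqref{eq:picomm}, since there are no forms of degree $4$ in two variables. So $R_1$ is generated by $T^{(3,2)}$, $x_1^p$ and the polynomials $x_1^{p^l-1}[x_1,x_2]x_2^{p^l-1}$ for $l\ge0$, none of which lies in the $T$-subspace generated by $T^{(3,2)}$, $x_1^p$ and the previous ones.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:T3}]
By Lemma~\ref{lem:subst} we may work in $\Omega^{\mathrm{ev}}$. Let $W=(U_0,U_1,\dots)$ be not finitely generated. If $U_k=B_\infty$ for some $k\ge1$, then no earlier place is full, so $U_i\subseteq Z_1$ for $i<k$ and $W\subseteq\pi(R_k)$. Otherwise no place is full by Proposition~\ref{prop:fg}, so all $U_i\subseteq Z_1$ and $W\subseteq\pi(C(G))$.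

By Propositions~\ref{prop:fg} and~\ref{prop:dict}, $C(G)$ and the $R_k$ are not finitely generated; for $C(G)$ note that $Z_1^{2i}$ is different from $0$, $B_1^{2i}$ and $\Omega^{2i}$. They are pairwise incomparable. Indeed $R_k\not\subseteq C(G)$ because $\Omega^{2k+2}\not\subseteq Z_1$, and $C(G)\not\subseteq R_k$ because $Z_1\not\subseteq B_\infty$ in place $k$. For $k<l$ we have $R_k\not\subseteq R_l$ because $\Omega^{2l}\not\subseteq B_\infty$ in place $l$, and $R_l\not\subseteq R_k$ because $Z_1\not\subseteq B_\infty$ in place $k$.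

If $V$ strictly contains one of these spaces and is not finitely generated, then $V$ lies in a member of the list, which contradicts incomparability. So each of them is limit. A limit $T$-subspace $L\supseteq T^{(3)}$ lies in a member of the list, and since that member is not finitely generated, it equals $L$.
\end{proof}

\section{Other limit $T$-subspaces, and the case $p=3$}\label{sec:other}

A limit $T$-subspace $L$ outside the list is contained in no $R_i$, since $R_i$ is not finitely generated. This makes $\pi(L)$ large.

\begin{lemma}\label{lem:above}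
Let $L$ be a $T$-subspace of $A$ contained in no $R_i$, and let $\pi(L)=(U_0,U_1,\dots)$. Then $U_i\supseteq B_\infty^{2i}$ for all $i\ge1$.
\end{lemma}

\begin{proof}
Fix $i\ge1$. If some place $j<i$ is full, then $U_i$ is full. Otherwise $U_j\subseteq Z_1$ for all $j<i$. If also $U_i\subseteq B_\infty$, then $\pi(L)\subseteq\pi(R_i)$, and $L\subseteq R_i$ because $R_i\supseteq\ker\pi$. So $U_i\not\subseteq B_\infty$, and $U_i\supseteq B_\infty$ by Proposition~\ref{prop:stable} and \eqref{eq:chain}.
\end{proof}

Modulo $[A,A]$ the factors of a product may be permuted cyclically. With $P_1,P_2,P_3$ as in \eqref{eq:P}, this gives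
\begin{equation}\label{eq:cyclic}
[x_1,x_2,x_3]x_4=[x_1,x_2]x_3x_4-x_3[x_1,x_2]x_4\equiv[x_1,x_2][x_3,x_4]=P_1\pmod{[A,A]}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:other}]
By Theorem~\ref{thm:T3}, $T^{(3)}\not\subseteq L$. By Lemma~\ref{lem:above}, $dx_1dx_2\in\pi(L)$, so $L$ contains $\frac12[x_1,x_2]+t$ with $t\in T^{(3)}$. As $T^{(3)}$ has no nonzero elements of degree $2$, the component of multidegree $\varepsilon_1+\varepsilon_2$ of this element is $\frac12[x_1,x_2]$. Hence $[A,A]\subseteq L$. If $P_1\in L$, then $[x_1,x_2,x_3]x_4\in L$ by \eqref{eq:cyclic}. Since $g[f_1,f_2,f_3]h\equiv[f_1,f_2,f_3]hg$ modulo $[A,A]$, this would give $T^{(3)}\subseteq L$.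
\end{proof}

To exclude such an $L$ for $p=3$ we want to show that $P_1\in L$ after all. The difficulty is that Lemma~\ref{lem:above} describes $L$ only modulo $T^{(3)}$. From $\beta_1=dx_1\cdots dx_4\in\pi(L)$ we learn that $L$ contains $\frac14P_1+t$ with an unknown $t\in T^{(3)}$, and for $t=-\frac14[x_1,x_2,x_3]x_4$ this element lies in $[A,A]$, so nothing is gained. The harmful terms are those with a variable outside the commutators. The remedy is to start from $\beta_2$, whose multidegree is $(p,p,p,p)$, and to descend to multidegree $(1,1,1,1)$ by $x_s\mapsto x_s+1$: a variable outside the commutators then acquires the coefficient $\binom p1=0$.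

Call the variables \emph{Lie monomials} of degree $1$, and call $[y,y']$ a Lie monomial whenever $y,y'$ are. Lie monomials of degree at least $2$ lie in $[A,A]$ and are fixed by $x_s\mapsto x_s+1$; those of degree at least $3$ lie in $T^{(3)}$. The following consequence of the Poincar\'e--Birkhoff--Witt theorem has a short direct proof.

\begin{lemma}\label{lem:sort}
$F\langle X_n\rangle$ is spanned by the elements $x_1^{a_1}\cdots x_n^{a_n}c$, where $c$ is a product (possibly empty) of Lie monomials of degree at least $2$.
\end{lemma}

\begin{proof}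
We show that every product of Lie monomials in $X_n$ lies in the span, by induction on the number of factors of degree $1$. Interchanging adjacent factors $y,y'$ of which at least one is a variable changes the product by one in which $yy'$ is replaced by $[y,y']$, and that product has fewer factors of degree $1$. Finitely many such interchanges move the variables to the left in increasing order.
\end{proof}

\begin{lemma}\label{lem:deg4}
Let $p>2$ and let $L\supseteq[A,A]$ be a $T$-subspace with $\beta_2=\prod_{s=1}^4x_s^{p-1}dx_s\in\pi(L)$. Then $L$ contains $v=\lambda_1P_1+\lambda_2P_2+\lambda_3P_3$ with $\lambda_i\in F$ and $\lambda_1-\lambda_2+\lambda_3\ne0$.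
\end{lemma}

\begin{proof}
Let $f_0=\frac14x_1^{p-1}x_2^{p-1}x_3^{p-1}x_4^{p-1}P_1$. By \eqref{eq:picomm}, and because forms in four variables have degree at most $4$, we get $\pi(f_0)=\beta_2$. So $L$ contains $f_0+t$ with $t\in T^{(3)}$, and passing to a component we may assume that $t$ has multidegree $(p,p,p,p)$ in $x_1,\dots,x_4$.

Let $D(f)$ be the component of multidegree $(1,1,1,1)$ of $f(x_1+1,\dots,x_4+1)$. Every $T$-subspace is closed under $D$. Consider $x_1^{a_1}\cdots x_4^{a_4}c$ as in Lemma~\ref{lem:sort}, with $c$ of multidegree $b$ and $a+b=(p,p,p,p)$. It is sent to $(x_1+1)^{a_1}\cdots(x_4+1)^{a_4}c$. So $D$ kills it unless all $b_s\le1$, and then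
\[
D(x_1^{a_1}\cdots x_4^{a_4}c)=\prod_{s=1}^4\binom{p-b_s}{1-b_s}\;x_1^{1-b_1}\cdots x_4^{1-b_4}c .
\]
The coefficient is $0$ if some $b_s=0$, since $\binom p1=0$ in $F$, and it is $1$ if $b=(1,1,1,1)$. Hence $D(f_0)=\frac14P_1$, and $D(t)\in T^{(3)}$ is a combination of products $c$ of multidegree $(1,1,1,1)$. Such a $c$ is a Lie monomial of degree $4$ or a product of two commutators of variables. In the second case it is $\pm P_i$ or $\pm P_i$ with the factors reversed, and reversing changes $P_i$ by a Lie monomial of degree $4$. Thus
\[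
D(f_0+t)=\lambda_1P_1+\lambda_2P_2+\lambda_3P_3+y,
\]
where $y$ is a combination of Lie monomials of degree $4$, so that $y\in[A,A]\cap T^{(3)}$. Then $v=D(f_0+t)-y\in L$ and $\pi(v)=\frac14\pi(P_1)$. Since $\pi(P_1)=-\pi(P_2)=\pi(P_3)=4\,dx_1dx_2dx_3dx_4$, we obtain $\lambda_1-\lambda_2+\lambda_3=\frac14$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Theorem~\ref{thm:T3}, $C(G)$ and the $R_k$ are limit. Let $p=3$ and suppose that $L$ is another limit $T$-subspace. Then $[A,A]\subseteq L$ by Theorem~\ref{thm:other} and $\beta_2\in B_2^4\subseteq\pi(L)$ by Lemma~\ref{lem:above}. Let $v\in L$ be as in Lemma~\ref{lem:deg4}. All congruences below are modulo $[A,A]$.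

Multiply the Jacobi identity $[x_1,x_2,x_3]+[x_2,x_3,x_1]+[x_3,x_1,x_2]=0$ by $x_4$ on the right and apply \eqref{eq:cyclic} to each term:
\[
0\equiv[x_1,x_2][x_3,x_4]+[x_2,x_3][x_1,x_4]+[x_3,x_1][x_2,x_4]\equiv P_1+P_3-P_2 .
\]
Therefore $v\equiv(\lambda_1-\lambda_3)P_1+(\lambda_2+\lambda_3)P_2$. Interchanging $x_1$ and $x_2$ sends $P_1$ to $-P_1$ and $P_2$ to $[x_2,x_3][x_1,x_4]\equiv P_3\equiv P_2-P_1$. Hence
\[
v-v(x_2,x_1,x_3,x_4)\equiv\bigl(2(\lambda_1-\lambda_3)+\lambda_2+\lambda_3\bigr)P_1=(2\lambda_1+\lambda_2-\lambda_3)P_1 .
\]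
In characteristic $3$ we have $2\lambda_1+\lambda_2-\lambda_3=-(\lambda_1-\lambda_2+\lambda_3)\ne0$. So $P_1\in L$, which contradicts Theorem~\ref{thm:other}.
\end{proof}

The hypothesis $p=3$ was used only in the last step. For $p\ge5$ the triple $(\lambda_1,\lambda_2,\lambda_3)=(1,-1,1)$ has $\lambda_1-\lambda_2+\lambda_3=3\ne0$, and the corresponding $v$ lies in $[A,A]$; so the conclusion of Lemma~\ref{lem:deg4} then holds for $[A,A]$ itself and is empty.

\section{Traces of generic $2\times2$ matrices and the case $p\ge5$}\label{sec:matrices}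

By Lemma~\ref{lem:zorn}(ii) it suffices to find a $T$-subspace $V$ that is not finitely generated and lies in none of $C(G)$, $R_k$. Theorem~\ref{thm:other} indicates what to look for: we may as well let $V$ contain $[A,A]$, but it cannot contain $P_1$. The polynomials with zero trace on $2\times2$ matrices have both properties; $P_1$ takes the value $[E_{12},E_{21}]^2=1$ of trace $2$ at matrix units. We show that this kernel lies in none of $C(G)$, $R_k$ when $p\ge5$, and that above it there is a $T$-subspace that is not finitely generated. The reason for the latter is that certain traces transform, to lowest order, like $3$-forms, so that the chain $B_1^3\subsetneq B_2^3\subsetneq\cdots$ reappears. The hypothesis $p\ge5$ will be used only in Proposition~\ref{prop:ker}.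

\subsection*{Generic matrices}
Let $\mathcal P=F[a_i,r_i,s_i,t_i:i\ge1]$ be a polynomial ring. We identify elements of $\mathcal P$ with scalar matrices and put
\[
\xi_i=a_i+v_i,\qquad v_i=\begin{pmatrix}r_i&s_i\\t_i&-r_i\end{pmatrix}.
\]
Since $p\ne2$, the entries $a_i\pm r_i,s_i,t_i$ are independent generators of $\mathcal P$, so the $\xi_i$ are generic matrices, with $a_i=\frac12\operatorname{tr}\xi_i$. Let $\rho\colon A\to M_2(\mathcal P)$ be the homomorphism $x_i\mapsto\xi_i$, let $\mathcal R=\rho(A)$, and let $\tau(f)=\operatorname{tr}\rho(f)$. An endomorphism $\varphi$ of $A$ induces the algebra endomorphism $\hat\varphi$ of $\mathcal P$ that sends the entries of $\xi_i$ to those of $\rho(\varphi(x_i))$. Applied entrywise, it satisfies $\hat\varphi\rho=\rho\varphi$. Hence $\hat\varphi\tau=\tau\varphi$ and $\hat\psi\hat\varphi=\widehat{\psi\varphi}$. If a subspace $S\subseteq\mathcal P$ is closed under all $\hat\varphi$, then $\tau^{-1}(S)$ is a $T$-subspace containing $\ker\tau$.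

For a matrix $y$ let $y^\circ=y-\frac12\operatorname{tr}y$ be its traceless part; commutators do not change when their entries are replaced by traceless parts. Put $\langle u,v\rangle=\frac12\operatorname{tr}(uv)$. For traceless $u$ the Cayley--Hamilton theorem gives $u^2=\langle u,u\rangle$. We need three identities, for traceless $u,v,w$ and arbitrary $y$:
\begin{align}
uv+vu&=2\langle u,v\rangle=\operatorname{tr}(uv),\label{eq:anti}\\
[u,[v,w]]&=4\bigl(\langle u,v\rangle w-\langle u,w\rangle v\bigr),\label{eq:triple}\\
yw+wy&=\operatorname{tr}(y)\,w+\operatorname{tr}(yw).\label{eq:sym}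
\end{align}
The first follows by expanding $(u+v)^2$. For the second, $uvw-vwu=(uv+vu)w-v(uw+wu)=2\langle u,v\rangle w-2\langle u,w\rangle v$; subtract the same formula with $v,w$ interchanged. The third is linear in $y$, holds for scalar $y$, and is \eqref{eq:anti} for traceless $y$.

\subsection*{Traces that behave like $3$-forms}
The function $(u,v,w)\mapsto\operatorname{tr}(u[v,w])$ is $\mathcal P$-trilinear, and it is alternating because $\operatorname{tr}(u[u,w])=0$. Put $\Delta_{kln}=\operatorname{tr}(v_k[v_l,v_n])$ and $\Delta=\Delta_{123}=\tau(x_1[x_2,x_3])$. Let $E$ be the algebraic closure of $F$, let $\mathcal P_E=E\otimes\mathcal P$, let $I\subseteq\mathcal P_E$ be the ideal generated by all $r_i,s_i,t_i$, and let $\Omega_E$ be the algebra of forms over $E$. For $h\in E[X]$ write $h(a)=h(a_1,a_2,\dots)$.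

\begin{lemma}\label{lem:three}
The $E$-linear map $\theta\colon\Omega^3_E\to\mathcal P_E/I^4$ with $\theta(h\,dx_kdx_ldx_n)=h(a)\Delta_{kln}+I^4$ for $k<l<n$ is injective. If $\varphi(x_i)=f_i$ and $\Phi$ is the polynomial substitution $x_i\mapsto\bar f_i$, then for $h\in F[X]$
\[
\hat\varphi\bigl(h(a)\Delta\bigr)+I^4=\theta\bigl(\Phi(h\,dx_1dx_2dx_3)\bigr).
\]
\end{lemma}

\begin{proof}
The polynomials $\Delta_{kln}$ are nonzero, since $\operatorname{tr}(u[v,w])=2$ for $u=E_{11}-E_{22}$, $v=E_{12}$, $w=E_{21}$. They are homogeneous of degree $3$ in the variables $r,s,t$, so a sum $\sum h_{kln}(a)\Delta_{kln}$ that lies in $I^4$ is zero. If $r_i,s_i,t_i$ get multidegree $\varepsilon_i$ and the $a_i$ get multidegree $0$, the summands have distinct multidegrees. So each summand is zero, and $h_{kln}=0$.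

Expanding a monomial $\xi_{i_1}\cdots\xi_{i_m}=\prod(a_{i_\nu}+v_{i_\nu})$ up to terms with two or more factors $v$, we get for every $f\in A$
\[
\rho(f)\equiv\bar f(a)+\sum_k\frac{\partial\bar f}{\partial x_k}(a)\,v_k\pmod{M_2(I^2)} .
\]
Taking scalar and traceless parts, $\hat\varphi(a_i)\equiv\bar f_i(a)$ modulo $I^2$ and $\hat\varphi(v_i)\equiv w_i:=\sum_k(\partial\bar f_i/\partial x_k)(a)\,v_k$ modulo $M_2(I^2)$. The entries of $w_i$ and $\hat\varphi(v_i)$ lie in $I$, so by trilinearity $\hat\varphi(\Delta)\equiv\operatorname{tr}(w_1[w_2,w_3])$ modulo $I^4$, and both sides lie in $I^3$. Since the trilinear function is alternating, $\operatorname{tr}(w_1[w_2,w_3])=\sum_{k<l<n}m_{kln}(a)\Delta_{kln}$, where $m_{kln}$ is the minor of the Jacobian matrix of $\bar f_1,\bar f_2,\bar f_3$ in the columns $k,l,n$. The same minors appear in $d\bar f_1d\bar f_2d\bar f_3=\sum m_{kln}\,dx_kdx_ldx_n$. Finally $\hat\varphi(h(a))\equiv\Phi(h)(a)$ modulo $I^2$.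
\end{proof}

By \eqref{eq:beta}, the elements
\[
e_m=(a_1a_2a_3)^{p^m-1}\Delta\qquad(m\ge0)
\]
correspond under $\theta$ to the forms $\beta_{m+1}\in\Omega^3$, so they generate a strictly increasing chain in $\mathcal P$. To pull it back to $A$ we need elements of $\tau(A)$, and here is the obstacle: $\tau(A)$ is not closed under multiplication. For instance, give all of $a_i,r_i,s_i,t_i$ multidegree $\varepsilon_i$; the component of $\tau(A)$ of multidegree $\varepsilon_1+\varepsilon_2$ is spanned by $\tau(x_1x_2)=2a_1a_2+2\langle v_1,v_2\rangle$ and does not contain $a_1a_2$. We therefore look for a part of $\tau(A)$ that can be multiplied by traces.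

\subsection*{An ideal of traces}
Let $\mathcal C\subseteq\mathcal P$ be the subalgebra generated by all $\operatorname{tr}q$, $q\in\mathcal R$, and let $J=\rho(T^{(3,2)})$, an ideal of $\mathcal R$.

\begin{lemma}\label{lem:ideal}
We have $\mathcal CJ\subseteq J$. Hence $\operatorname{tr}(J)=\tau(T^{(3,2)})$ is an ideal of $\mathcal C$ contained in $\tau(A)$.
\end{lemma}

\begin{proof}
The space $J$ is spanned by the elements $g[y_1,y_2,y_3]h$ and $g[y_1,y_2][y_3,y_4]h$ with $g,h,y_i\in\mathcal R$. As $J$ is an ideal of $\mathcal R$ and scalars are central, it suffices to show that $\operatorname{tr}(q)[y_1,y_2,y_3]$ and $\operatorname{tr}(q)[y_1,y_2][y_3,y_4]$ lie in $J$ for $q\in\mathcal R$.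

Let $w=[y_1,y_2,y_3]$. By cyclicity of the trace and \eqref{eq:anti},
\[
\operatorname{tr}(qw)=\operatorname{tr}([y_1,y_2][y_3,q])=[y_1,y_2][y_3,q]+[y_3,q][y_1,y_2]\in J .
\]
So $\operatorname{tr}(q)w=qw+wq-\operatorname{tr}(qw)\in J$ by \eqref{eq:sym}.

Let $w=[y_1,y_2]$ and $w'=[y_3,y_4]$. By \eqref{eq:sym}, $\operatorname{tr}(q)ww'=qww'+wqw'-\operatorname{tr}(qw)w'$. Here $qww'\in J$ and $wqw'=w[q,w']+ww'q\in J$. For the last term put $u=q^\circ$, $y=y_3^\circ$, $z=y_4^\circ$. By \eqref{eq:triple},
\begin{align*}
[[u,[w,y]],z]&=4\langle u,w\rangle[y,z]-4\langle u,y\rangle[w,z],\\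
[[u,[w,z]],y]&=-4\langle u,w\rangle[y,z]-4\langle u,z\rangle[w,y],\\
[w,[u,[y,z]]]&=4\langle u,y\rangle[w,z]-4\langle u,z\rangle[w,y].
\end{align*}
The first line minus the second plus the third equals $8\langle u,w\rangle[y,z]$, and $\operatorname{tr}(qw)=2\langle u,w\rangle$. Restoring the scalar parts, we get
\[
4\operatorname{tr}(qw)\,w'=[[q,[w,y_3]],y_4]-[[q,[w,y_4]],y_3]+[w,[q,[y_3,y_4]]]\in\rho(T^{(3)})\subseteq J .
\]
Finally $\operatorname{tr}(J)\subseteq\mathcal C$ and $\mathcal C\operatorname{tr}(J)=\operatorname{tr}(\mathcal CJ)\subseteq\operatorname{tr}(J)$.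
\end{proof}

\subsection*{The kernel of the trace lies in no known limit $T$-subspace}
For $C(G)$ and $R_k$ with $k\ge2$ the standard polynomial will provide an element of $\ker\tau$ with a nonclosed $4$-form. This does not work for $R_1$, which is full in place $2$. There we need an element of $\ker\tau$ whose $2$-form component is outside $B_\infty$, and we aim at $\zeta_1=x_3^px_1^{p-1}x_2^{p-1}dx_1dx_2$.

\begin{lemma}\label{lem:R1}
There is $g\in T^{(3,2)}$ such that $f=x_3^px_1^{p-1}[x_1,x_2]x_2^{p-1}-g$ satisfies $\tau(f)=0$.
\end{lemma}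

\begin{proof}
Let $w=[\xi_1,\xi_2]=[v_1,v_2]$ and $Q=\xi_1^{p-1}w\,\xi_2^{p-1}$. We must show $\operatorname{tr}(\xi_3^pQ)\in\operatorname{tr}(J)$. Put $\nu_{ij}=\langle v_i,v_j\rangle$. We have $a_i\in\mathcal C$, and $\nu_{ij}\in\mathcal C$ because $\operatorname{tr}(\xi_i\xi_j)=2a_ia_j+2\nu_{ij}$. Since $v_i^2=\nu_{ii}$, we can write $\xi_i^{p-1}=\lambda_i+\mu_iv_i$ with $\lambda_i,\mu_i\in F[a_i,\nu_{ii}]\subseteq\mathcal C$. From $\langle w,v_1\rangle=\langle w,v_2\rangle=0$ and \eqref{eq:anti} we see that $w$ anticommutes with $v_1$ and $v_2$, and $v_1v_2=\nu_{12}+\frac12w$. Hence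
\[
v_1w=\tfrac12[v_1,w],\qquad wv_2=\tfrac12[w,v_2],\qquad v_1wv_2=-v_1v_2w=-\nu_{12}w-\tfrac12w^2,
\]
and
\[
Q=-\tfrac12\mu_1\mu_2w^2+(\lambda_1\lambda_2-\nu_{12}\mu_1\mu_2)\,w+\tfrac12\mu_1\lambda_2[\xi_1,w]+\tfrac12\lambda_1\mu_2[w,\xi_2].
\]
The first term is scalar and the others are traceless. Likewise $\xi_3^p=a_3^p+v_3^p$, where $v_3^p=\nu_{33}^{(p-1)/2}v_3$ is traceless. The first term of $Q$ contributes $-\frac12a_3^p\mu_1\mu_2\operatorname{tr}(w^2)$ to $\operatorname{tr}(\xi_3^pQ)$, and this lies in $\operatorname{tr}(J)$ by Lemma~\ref{lem:ideal}, since $w^2\in J$. The other terms contribute $\mathcal C$-multiples of $\operatorname{tr}(\xi_3^p[y,z])=\operatorname{tr}([\xi_3^p,y]z)$ for $(y,z)=(\xi_1,\xi_2),(\xi_1,w),(w,\xi_2)$. In characteristic $p$, $[\xi_3^p,y]=(\operatorname{ad}\xi_3)^p(y)$, where $\operatorname{ad}\xi_3=[\xi_3,\,\cdot\,]$ is the difference of the commuting operators of left and right multiplication. So $[\xi_3^p,y]\in\rho(T^{(3)})\subseteq J$, and these contributions lie in $\operatorname{tr}(J)$ by Lemma~\ref{lem:ideal}.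
\end{proof}

\begin{proposition}\label{prop:ker}
Let $p\ge5$. Then $\ker\tau\not\subseteq C(G)$ and $\ker\tau\not\subseteq R_k$ for all $k\ge1$.
\end{proposition}

\begin{proof}
Let $s_4=\sum_{\sigma\in S_4}\operatorname{sgn}(\sigma)\,x_{\sigma(1)}x_{\sigma(2)}x_{\sigma(3)}x_{\sigma(4)}$ be the standard polynomial. Grouping the permutations that differ by interchanging the first two or the last two positions gives
\[
s_4=\tfrac14\sum_{\sigma\in S_4}\operatorname{sgn}(\sigma)\,[x_{\sigma(1)},x_{\sigma(2)}][x_{\sigma(3)},x_{\sigma(4)}],
\]
which is $P_1-P_2+P_3$ plus the same expression with the factors of each $P_i$ reversed. Hence $\rho(s_4)=s_4(v_1,v_2,v_3,v_4)$. This is $0$, because $s_4$ is multilinear and alternating, and the traceless $2\times2$ matrices over the fraction field of $\mathcal P$ form a space of dimension $3$. So $x_5s_4\in\ker\tau$. By \eqref{eq:picomm}, $\pi(x_5s_4)=24\,x_5\,dx_1dx_2dx_3dx_4$, which is not closed since $p\ge5$. In place $2$, the spaces $\pi(C(G))$ and $\pi(R_k)$ for $k\ge2$ have $Z_1$ or $B_\infty$, which consist of closed forms. So $x_5s_4$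 lies in none of them.

Let $f$ and $g$ be as in Lemma~\ref{lem:R1}. Since $\pi(g)\in\Omega^{\ge4}$, the degree $2$ component of $\pi(f)$ is $2x_3^px_1^{p-1}x_2^{p-1}dx_1dx_2=2\zeta_1\notin B_\infty$. So $f\in\ker\tau$ and $f\notin R_1$.
\end{proof}

\subsection*{A $T$-subspace above $\ker\tau$ that is not finitely generated}
We replace $e_m$ by $e_m^p$. The $p$th power falls into the ideal $\operatorname{tr}(J)$, and nothing is lost, because a linear relation between $p$th powers yields one between the elements themselves.

For a $2\times2$ matrix $y=a+y^\circ$ over $\mathcal P$ with scalar part $a$ we have $y^p=a^p+(y^\circ)^p$, and $(y^\circ)^p$ is a scalar multiple of $y^\circ$. So $\operatorname{tr}(y^p)=2a^p=(2a)^p=(\operatorname{tr}y)^p$. Hence $\Delta^p=\tau\bigl((x_1[x_2,x_3])^p\bigr)$. Since $(x_1[x_2,x_3])^2\equiv x_1^2[x_2,x_3][x_2,x_3]$ modulo $T^{(3)}$, we have $(x_1[x_2,x_3])^p\in T^{(3,2)}$ and $\Delta^p\in\operatorname{tr}(J)$. By Lemma~\ref{lem:ideal},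
\[
e_m^p=(a_1a_2a_3)^{p(p^m-1)}\Delta^p\in\operatorname{tr}(J)\subseteq\tau(A).
\]
For $M\ge0$ let $S_M$ be the $F$-span of all $\hat\varphi(e_m^p)$ with $\varphi$ an endomorphism of $A$ and $m\le M$, and let $S=\bigcup_MS_M$. These spaces are closed under all $\hat\psi$, because $\hat\psi\hat\varphi=\widehat{\psi\varphi}$, and they lie in $\tau(A)$, because $\hat\varphi\tau=\tau\varphi$. So $V=\tau^{-1}(S)$ is a $T$-subspace containing $\ker\tau$, and it is the union of the chain of $T$-subspaces $\tau^{-1}(S_M)$.

\begin{proposition}\label{prop:V}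
The $T$-subspace $V$ is not finitely generated.
\end{proposition}

\begin{proof}
Otherwise $V=\tau^{-1}(S_M)$ for some $M$ by Lemma~\ref{lem:zorn}(i). Since $S\subseteq\tau(A)$, this gives $S=S_M$, so
\[
e_{M+1}^p=\sum_jc_j\,\hat\varphi_j(e_{m_j})^p,\qquad c_j\in F,\quad m_j\le M .
\]
The right side is the $p$th power of $\sum_jc_j^{1/p}\hat\varphi_j(e_{m_j})\in\mathcal P_E$, and the map $y\mapsto y^p$ is injective on the domain $\mathcal P_E$. Therefore $e_{M+1}=\sum_jc_j^{1/p}\hat\varphi_j(e_{m_j})$. Reduce modulo $I^4$ and apply Lemma~\ref{lem:three}. Since $e_m+I^4=\theta(\beta_{m+1})$ and $\theta$ is injective, we obtain in $\Omega^3_E$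
\[
\beta_{M+2}=\sum_jc_j^{1/p}\,\Phi_j(\beta_{m_j+1})
\]
with polynomial substitutions $\Phi_j$. The results of Section~\ref{sec:cartier} apply to the infinite field $E$ with $j=3$. The right side lies in the stable subspace $B_{M+1}$, because $\beta_{m_j+1}\in B_{m_j+1}\subseteq B_{M+1}$, while $\beta_{M+2}\notin B_{M+1}$ by \eqref{eq:beta}. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
By Proposition~\ref{prop:V} and Lemma~\ref{lem:zorn}(ii), $V$ lies in a limit $T$-subspace $L$. Then $L\supseteq\ker\tau$, so by Proposition~\ref{prop:ker} the space $L$ is contained neither in $C(G)$ nor in any $R_k$. In particular it is different from all of them.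
\end{proof}

\begin{remark}
For $p=3$ the space $V$ is still not finitely generated and still not contained in $R_1$, since Lemmas~\ref{lem:three}--\ref{lem:R1} and Proposition~\ref{prop:V} use only $p>2$. But now $\pi(x_5s_4)=0$, and by Theorem~\ref{thm:main}(i) the limit $T$-subspace containing $V$ is $C(G)$ or some $R_k$ with $k\ge2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GKS}
D.~J.~Gon\c{c}alves, A.~Krasilnikov and I.~Sviridova,
\emph{Limit T-subspaces and the central polynomials in $n$ variables of the Grassmann algebra},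
arXiv:1207.6367 (2012).

\end{thebibliography}
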